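# A finite direct factor can help an equimeasurable pair

## 1. A strict drop of $\gamma'$ from $\mathbb Z^d$ to $\mathbb Z^d\times K$

**Theorem 1.** Let $n\ge 2$. There are $d$ and a finitely supported $f\ge 0$ on $G'=\mathbb Z^d$ such that
$$\gamma'(f,G'\times K)<\gamma'(f,G')$$
for every commutative group $K$ of order $n$. Hence the Functional independence hypothesis, stated below, is false.

Let us unpack this. All groups are commutative and all functions are nonnegative. We write $\mathbb N=\{0,1,2,\dots\}$, $\delta_v$ for the indicator of the point $v$, and $\|\cdot\|$ without index for the $\ell^2$ norm.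

**Definition (max-convolution).** For $f,g,h\in\ell^1(G)$,
$$(f\circledast g\circledast h)(w)=\sup_{x_1+x_2+x_3=w}f(x_1)g(x_2)h(x_3),$$
and $f\circledast g$ is defined in the same way with two factors.

It is the usual convolution with the sum replaced by a supremum. So it is at most the usual convolution, hence lies in $\ell^1(G)$, and it is monotone in each factor. For finite sets, $1_U\circledast 1_A\circledast 1_B=1_{U+A+B}$, so $\|1_U\circledast1_A\circledast1_B\|_1=|U+A+B|$.

**Definition (equimeasurable pair).** The functions $g,h\in\ell^1(G)$ are equimeasurable if $|\{g\ge t\}|=|\{h\ge t\}|$ for all $t>0$.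

All these level sets are finite, so equimeasurability means that $g$ and $h$ take the same positive values with the same multiplicities. In particular $\sup g=\sup h$ and $\|g\|=\|h\|$. For example, on $\mathbb Z\times\mathbb Z/2$ the functions $\delta_{(0,0)}+\delta_{(0,1)}$ and $\delta_{(0,0)}+\delta_{(1,0)}$ are equimeasurable: both take the value $1$ exactly twice.

**Definition (the functionals).** Infima are over functions in $\ell^1(G)$ that are not identically zero. For $1<p,q<\infty$ with $1/p+1/q=1$,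
$$\gamma_p(f,G)=\inf_{g,h}\frac{\|f\circledast g\circledast h\|_1}{\|g\|_p\|h\|_q},\qquad \gamma'(f,G)=\inf_{g,h\ \text{equimeasurable}}\frac{\|f\circledast g\circledast h\|_1}{\|g\|_2\|h\|_2},\qquad \gamma''(f,G)=\inf_g\frac{\|f\circledast g\circledast g\|_1}{\|g\|_2^2}.$$

With indicators in place of $f,g,h$ these ratios become $|A+B+U|/(|A|^{1/p}|B|^{1/q})$, $|A+B+U|/|A|$ with $|A|=|B|$, and $|A+A+U|/|A|$.

Now let $G'\le G$ be a subgroup and $f\in\ell^1(G')$, extended by zero to $G$. For a functional $\vartheta$, we write $\vartheta(f,G)$ or $\vartheta(f,G')$ according to whether $g,h$ range over functions on $G$ or on $G'$. Always $\vartheta(f,G)\le\vartheta(f,G')$, since functions on $G'$ may be extended by zero. Does the larger group ever help? It is known that $\gamma_p(f,G)=\gamma_p(f,G')$ for every subgroup $G'$ and every $f$. The Functional independence hypothesis, from the paper "An analytic approach to cardinalities of sumsets" by Dávid Matolcsi, Imre Ruzsa, George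 Shakan and Dmitrii Zhelezov (arXiv:2003.04075, 2020), asserts $\vartheta(f,G)=\vartheta(f,G')$ for $\vartheta=\gamma'$ and $\vartheta=\gamma''$. Theorem 1 refutes it for $\gamma'$, already for suitable $\mathbb Z^d<\mathbb Z^d\times\mathbb Z/2$ and finitely supported $f$. Two complements will also be proved.

**Theorem 2.** For a commutative group $C$ the following are equivalent: (a) $\gamma'(f,G)=\gamma'(f,G')$ for all $G'\le G$ with $G/G'\cong C$ and all $0\le f\in\ell^1(G')$; (b) $C$ is torsion-free.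

**Theorem 3.** $\gamma''(f,G)=\gamma''(f,G')$ holds if (i) $G/G'$ has no element of order 2; or (ii) $G=G'\oplus K$; or (iii) $G'$ is 2-divisible. Moreover, for every 2-divisible $G^*\ge G'$, $\inf_{G\ge G'}\gamma''(f,G)=\gamma''(f,G^*)$.

Whether $\gamma''(f,G')=\gamma''(f,G^*)$ always holds (the case of non-split 2-power extensions) is not decided here. The hypothesis is asserted for both functionals, so Theorem 1 disproves it regardless.

## 2. Three functions $f$ by hand

The following lemma gives the crudest lower bound, and it will be used three times.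

**Lemma 2.1.** On any commutative group, $\|k_1\circledast k_2\|_1\ge\|k_1\|\,\|k_2\|$ for $k_1,k_2\in\ell^1$.

*Proof.* Translating $k_1$ by a point where $k_2$ attains its maximum shows $\|k_1\circledast k_2\|_1\ge\|k_1\|_1\|k_2\|_\infty$, and likewise with the roles exchanged. The maximum of the two bounds is at least their geometric mean $(\|k_1\|_1\|k_1\|_\infty\|k_2\|_1\|k_2\|_\infty)^{1/2}$. Since $\|k\|^2\le\|k\|_1\|k\|_\infty$, this is at least $\|k_1\|\|k_2\|$. $\square$

*A point mass.* Let $f=\delta_0$. Lemma 2.1 gives ratio at least $1$, and $g=h=\delta_0$ gives $1$. So $\gamma'(\delta_0,G)=1$ on every group.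

*Two neighbours.* Let $f=1_{\{0,1\}}$ on $\mathbb Z$, and scale $g,h$ separately so that $\sup g=\sup h=1$. For $0<t\le1$ the sets $\{g\ge\sqrt t\}$ and $\{h\ge\sqrt t\}$ are finite and nonempty, and their sum with $\{0,1\}$ lies in $\{f\circledast g\circledast h\ge t\}$. A sum of three nonempty finite sets of integers, of sizes $s,s',s''$, has at least $s+s'+s''-2$ elements. Hence
$$\|f\circledast g\circledast h\|_1\ge\int_0^1\bigl(|\{g^2\ge t\}|+|\{h^2\ge t\}|\bigr)dt=\|g\|^2+\|h\|^2\ge2\|g\|\|h\|,$$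
while $g=h=\delta_0$ gives $2$. So $\gamma_2(f,\mathbb Z)=\gamma'(f,\mathbb Z)=2$.

*A product weight.* Let $\Phi(u)=\prod_ix_i^{u_i}$ on $\mathbb N^M$ with $0\le x_i<1$ (and $0^0=1$), extended by zero to $\mathbb Z^M$. Then $\|\Phi\|_1=S:=\prod_i(1-x_i)^{-1}$. Since $\Phi(u)\Phi(v)\Phi(w)=\Phi(u+v+w)$ on $\mathbb N^M$ and $\Phi(0)=1$, we get $\Phi\circledast\Phi\circledast\Phi=\Phi$. So $f=g=h=\Phi$ gives the ratio $S/\|\Phi\|^2=S\prod_i(1-x_i^2)$, whereas $g=h=\delta_0$ gives $S$. What this shows: *any* $g,h$ with $g,h\le\Phi$ and $g(0)=h(0)=1$ cost exactly $S$ in the numerator. Below $\Phi$ there is free room; the unit vector $b_i$, for example, offers room for a term $x_i^2$ in $\|g\|^2$. The whole construction consists in making this room harder to use.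

## 3. Collapsing along the fibres, and where equimeasurability is lost

To prove the hypothesis for $G=G'\oplus K$ one would like to turn a pair on $G$ into a pair on $G'$ that is no worse. The natural way replaces each fibre by its $\ell^2$ norm.

**Proposition 3.1.** Let $G=G'\oplus K$, $f\in\ell^1(G')$, $g,h\in\ell^1(G)$, and put $k_g(y)=\|g(y,\cdot)\|_{\ell^2(K)}$ for $y\in G'$, similarly $k_h$. Then $k_g,k_h\in\ell^1(G')$, $\|k_g\|=\|g\|$, $\|k_h\|=\|h\|$ and
$$\|f\circledast g\circledast h\|_1\ge\|f\circledast k_g\circledast k_h\|_1 .$$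

*Proof.* $k_g(y)\le\|g(y,\cdot)\|_{\ell^1(K)}$, so $k_g\in\ell^1(G')$; the norm identity is clear. Let $w=u+y+y'$ in $G'$. As $f$ lives on $G'$, the function $(f\circledast g\circledast h)(w,\cdot)$ is at least $f(u)\,g(y,\cdot)\circledast h(y',\cdot)$, whose $\ell^1(K)$ norm is at least $f(u)k_g(y)k_h(y')$ by Lemma 2.1. Take the supremum over $(u,y,y')$ and sum over $w$. $\square$

**Proof of Theorem 3(ii).** With $g=h$ we have $k_g=k_h$, so $\|f\circledast g\circledast g\|_1\ge\|f\circledast k_g\circledast k_g\|_1\ge\gamma''(f,G')\|k_g\|^2=\gamma''(f,G')\|g\|^2$. $\square$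

For arbitrary pairs the proposition gives $\gamma_2(f,G'\oplus K)=\gamma_2(f,G')$. For $\gamma'$ the argument stops: *$k_g$ and $k_h$ need not be equimeasurable.* The pair $g=\delta_{(0,0)}+\delta_{(0,1)}$, $h=\delta_{(0,0)}+\delta_{(1,0)}$ on $\mathbb Z\times\mathbb Z/2$ collapses to $k_g=\sqrt2\,\delta_0$ and $k_h=\delta_0+\delta_1$. All that survives is
$$\gamma_2(f,G')\le\gamma'(f,G'\oplus K)\le\gamma'(f,G').\tag{3.1}$$
So a drop needs an $f$ with $\gamma_2(f,G')<\gamma'(f,G')$; the first two functions of Section 2 cannot show one. We need an $f$ for which it really hurts that $g$ and $h$ take the same values with the same multiplicities, and for which spreading one function along $K$ while keeping the other in one fibre relieves the pain.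

## 4. Four clusters and three detectors: the accounting

This section is a plan; proofs begin in Section 5. Start with a product weight $\Phi$ on $\mathbb N^I$, where $I$ is split into four clusters. Coordinates in $X_1\sqcup X_2$ have weight $x$, those in $Z_1\sqcup Z_2$ have a much smaller weight $z$. The sizes are chosen so that the free room $\sum x_i^2$ is $na$ in $X_1$, $a$ in $X_2$, $na$ in $Z_1$, $a$ in $Z_2$, with $|X_1|=n|X_2|$ and $|Z_1|=n|Z_2|$. Equimeasurability acts at each scale separately: the number of places where $g\approx x$ must equal the number of places where $h\approx x$, and likewise for $z$.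

To $\Phi$ we attach *detectors*, extra layers carrying truncated copies of $\Phi$. A detector for two clusters $c,c'$ charges a price when $g$ uses a noticeable proportion of $c$ and $h$ a noticeable proportion of $c'$, or the other way round, or when both use the same one of the two clusters. If only one of $g,h$ uses these clusters the charge is negligible. There is a detector for $\{X_1,Z_1\}$ with price $a$, and there are detectors for $\{X_2,Z_1\}$ and $\{X_1,Z_2\}$ with price $W=4(n+1)a$. The latter are prohibitive, because the total room is only $2(n+1)a$.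

*On $G'$.* Avoid the prohibitive detectors. Then $g,h$ cannot both use $X_1$, nor both use $X_2$. So one uses $X_1$, the other $X_2$, and equal counts limit the gain at scale $x$ to the room $a$ of the small cluster. The same holds at scale $z$. Say $g$ uses $X_1$ and $h$ uses $X_2$. If $h$ used $Z_2$, the detector $\{X_1,Z_2\}$ would fire. So $g$ uses $Z_2$ and $h$ uses $Z_1$, and the detector $\{X_1,Z_1\}$ charges $a$. Net gain: $2a-a=a$. Using one scale only also gives $a$. We expect $\gamma'(f,G')\approx\|\Phi\|_1(1-a)$.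

*On $G'\times K$.* Let $g$ use $X_1$ in the fibre $0$ only and $Z_2$ in all $n$ fibres; let $h$ use $X_2$ in all fibres and $Z_1$ in the fibre $0$ only. The counts agree because $|X_1|=n|X_2|$ and $|Z_1|=n|Z_2|$. Relative to the $n$ copies of the origin the gain is still $2a$. But the detector $\{X_1,Z_1\}$ now fires only in the fibre $0+0=0$, one of $n$, so its relative charge is $a/n$. We expect $\gamma'(f,G'\times K)\lesssim\|\Phi\|_1(1-2a+a/n)$, which is smaller.

To make the lower bound on $G'$ rigorous we must show that near-optimal pairs are a main point plus small values at unit vectors (Sections 7–9), handle fractional use of clusters (Section 10), prove that detectors detect (Section 11), and do the case analysis (Section 12).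

## 5. The function $f$ and its level masses

Fix $n\ge2$ and $a$ with $0<a\le\frac1{256(n+1)}$; later $a$ is taken smaller still, depending on $n$ only. The integer $m$ tends to infinity. $C$ denotes constants depending only on $n$, which may change from line to line. $o(1)$ refers to $m\to\infty$ with $n,a$ fixed, uniformly in $g,h$. "For large $m$" may depend on $n,a$.

**Clusters.** Let $I=X_1\sqcup X_2\sqcup Z_1\sqcup Z_2$, $|X_2|=m$, $|X_1|=nm$, $|Z_2|=m^4$, $|Z_1|=nm^4$; write $X=X_1\cup X_2$, $Z=Z_1\cup Z_2$. Put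
$$x=\sqrt{a/m},\quad z=\sqrt a/m^2,\qquad x_i=x\ (i\in X),\quad x_i=z\ (i\in Z).$$
For a cluster $c$ let $m_c=|c|$, let $x_c$ be the value of $x_i$ on $c$, and $\mu_c=m_cx_c^2$. Then $\mu_{X_1}=\mu_{Z_1}=na$, $\mu_{X_2}=\mu_{Z_2}=a$, and $\mu:=\sum_ix_i^2=(2n+2)a$. Note $m_cx_c\to\infty$ (it is of order $\sqrt{am}$ or $\sqrt a\,m^2$), $x_c\to0$.

**Base and truncations.** On $\mathbb N^I$ let $\Phi(u)=\prod x_i^{u_i}$, $S_0=\|\Phi\|_1=\prod(1-x_i)^{-1}$, $|u|_c=\sum_{i\in c}u_i$. Let $r=1/a$, $\ell_c=\lceil m_cx_c/r\rceil$, and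
$$f_k=\Phi\cdot1[\,|u|_c\le\ell_c,\ |u|_{c'}\le\ell_{c'}],\qquad\{c,c'\}=\{X_1,Z_1\},\ \{X_2,Z_1\},\ \{X_1,Z_2\}\quad\text{for }k=1,2,3.$$

**Detector layers.** Let $W=4(n+1)a$, $\rho_1=a/r^2$, $\rho_2=\rho_3=W/r^2$, $N_k=\lceil\rho_kS_0/\|f_k\|_1\rceil$, and let $B=B_1\sqcup B_2\sqcup B_3$ with $|B_k|=N_k$. Put $G'=\mathbb Z^B\times\mathbb Z^I$ with unit vectors $e_\beta$ ($\beta\in B$) and $b_i$ ($i\in I$), and
$$f(0,u)=\Phi(u),\qquad f(e_\beta,u)=f_k(u)\ (\beta\in B_k),\qquad f=0\ \text{elsewhere.}$$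

The levels $\ell_c$ lie below the typical value of $|u|_c$ by about the factor $r$. So raising the allowed level by one multiplies the mass by about $r$. Raising both levels of a detector, each by one, multiplies its mass by about $r^2$ and costs $\rho_kr^2$, the price; raising one level only costs about $\rho_kr$, smaller by a factor $a$. We now prove this.

**Level masses.** Let $\eta_c(L)=\sum_{u\in\mathbb N^c,|u|=L}x_c^L=\binom{L+m_c-1}{L}x_c^L$ and $M_c=\sum_{L\le\ell_c}\eta_c(L)$. Then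
$$\frac{\eta_c(L)}{\eta_c(L-1)}=\frac{x_c(m_c+L-1)}{L}.$$
As $\Phi$ is a product over clusters, for all $\mathcal L,\mathcal L'\subset\mathbb N$ and clusters $c\neq c'$,
$$\sum_{|u|_c\in\mathcal L,\ |u|_{c'}\in\mathcal L'}\Phi(u)=\Bigl(\sum_{L\in\mathcal L}\eta_c(L)\Bigr)\Bigl(\sum_{L\in\mathcal L'}\eta_{c'}(L)\Bigr)\Pi_{c,c'},\qquad\Pi_{c,c'}=\prod_{i\notin c\cup c'}(1-x_i)^{-1};\tag{5.1}$$
in particular $\|f_k\|_1=M_cM_{c'}\Pi_{c,c'}$.

*One more level costs at most a factor $r+2$.* Since $\ell_c\ge m_cx_c/r$,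
$$\frac{\eta_c(\ell_c+1)}{\eta_c(\ell_c)}=\frac{x_cm_c+x_c\ell_c}{\ell_c+1}\le r+x_c,\qquad\text{so}\qquad\sum_{L\le\ell_c+1}\eta_c(L)\le(r+2)M_c.\tag{5.2}$$

*The next levels weigh at least about $r$ times as much.* For $1\le L\le\ell_c+2$ the ratio is at least $m_cx_c/L\ge r'_c:=m_cx_c/(m_cx_c/r+3)$, and $r'_c\to r$. For large $m$, $r'_c>1$, so $M_c\le\eta_c(\ell_c)\sum_{j\ge0}r_c'^{-j}=\eta_c(\ell_c)\frac{r'_c}{r'_c-1}$, hence
$$\eta_c(\ell_c+1)\ge(r'_c-1)M_c,\qquad\eta_c(\ell_c+2)\ge r'_c(r'_c-1)M_c\ge(r'_c-1)^2M_c.\tag{5.3}$$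

*One copy of $f_k$ is negligible.* Under the probability law $\Phi/S_0$, $|u|_c$ is a sum of $m_c$ independent geometric variables. Its mean is $m_cx_c/(1-x_c)\ge m_cx_c$ and its variance $m_cx_c/(1-x_c)^2\le2m_cx_c$ for large $m$. As $a<\frac13$, $\ell_c\le am_cx_c+1\le m_cx_c/2$ for large $m$. By Chebyshev, $\|f_k\|_1/S_0\le P(|u|_c\le\ell_c)\le8/(m_cx_c)=o(1)$. Rounding in $N_k$ is therefore harmless:
$$\rho_kS_0\le N_k\|f_k\|_1\le(\rho_k+o(1))S_0.\tag{5.4}$$

## 6. The upper bound on $G'\times K$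

This step exhibits the good pair. Let $|K|=n$ and $G=G'\times K$. Both functions are supported at $y=0$, and a point $(0,u;\kappa)$ is written $(u;\kappa)$.

- $\tilde g$: value $1$ at $(0;\kappa)$ for all $\kappa$; value $x$ at $(b_i;0)$, $i\in X_1$; value $z$ at $(b_i;\kappa)$, $i\in Z_2$, all $\kappa$.
- $\tilde h$: value $1$ at $(0;\kappa)$ for all $\kappa$; value $x$ at $(b_i;\kappa)$, $i\in X_2$, all $\kappa$; value $z$ at $(b_i;0)$, $i\in Z_1$.

Each takes the value $1$ $n$ times, $x$ $nm$ times, $z$ $nm^4$ times, and is $0$ elsewhere. So they are equimeasurable and $\|\tilde g\|^2=\|\tilde h\|^2=n+nmx^2+nm^4z^2=n(1+2a)$. (Their fibre norms in the sense of Proposition 3.1 are not equimeasurable: $\tilde h$ gives the value $\sqrt n\,x$ on $X_2$, while $\tilde g$ gives only the positive values $\sqrt n$, $x$, $\sqrt n\,z$, none of which equals $\sqrt n\,x$ when $m$ is large.)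

Let $F=f\circledast\tilde g\circledast\tilde h$. As $f(y,\cdot),\tilde g(\cdot;\kappa),\tilde h(\cdot;\kappa)\le\Phi$ (with $\Phi=0$ off $\mathbb N^I$) and $\Phi$ is multiplicative, $F(y,u;\kappa)\le\Phi(u)$ everywhere. The layer $y=0$ thus contributes at most $nS_0$. Only $y=0$ and $y=e_\beta$ occur. At $y=e_\beta$, $\beta\in B_k$, a nonzero product is $f_k(u_1)\tilde g(u_2;\kappa_1)\tilde h(u_3;\kappa_2)$ with $u_1+u_2+u_3=u$, $\kappa_1+\kappa_2=\kappa$, and $u_2,u_3$ zero or unit vectors.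

*$k=1$, clusters $X_1,Z_1$.* $\tilde g$ does not touch $Z_1$ and raises $|u|_{X_1}$, by one, only if $\kappa_1=0$. $\tilde h$ does not touch $X_1$ and raises $|u|_{Z_1}$, by one, only if $\kappa_2=0$. Both happen only for $\kappa=0$. For $\kappa=0$ the support of $F(e_\beta,\cdot;0)$ lies in $|u|_{X_1}\le\ell_{X_1}+1$, $|u|_{Z_1}\le\ell_{Z_1}+1$, so by $F\le\Phi$, (5.1) and (5.2) its mass is at most $(r+2)^2\|f_1\|_1$. For $\kappa\ne0$ at most one level exceeds its bound, and by at most one; the mass is at most $2(r+2)\|f_1\|_1$.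

*$k=2$, clusters $X_2,Z_1$.* Only $\tilde h$ touches these clusters, and it raises at most one level by one. *$k=3$, clusters $X_1,Z_2$:* the same, with only $\tilde g$. For every $\kappa$ the mass is at most $2(r+2)\|f_k\|_1$.

Summing over $\beta$ and $\kappa$ with (5.4),
$$\|F\|_1\le S_0\bigl[n+\rho_1(r+2)^2+2n\rho_1(r+2)+2n(\rho_2+\rho_3)(r+2)+o(1)\bigr].$$
Here $\rho_1(r+2)^2=a(1+2a)^2$, and the terms linear in $r+2$ are $2na^3(\frac1a+2)$ and $16n(n+1)a^3(\frac1a+2)$, both at most $Ca^2$. So $\|F\|_1\le S_0[n+a+Ca^2+o(1)]$, and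
$$\gamma'(f,G)\le\frac{\|F\|_1}{n(1+2a)}\le S_0\,\frac{1+a/n+Ca^2+o(1)}{1+2a}\le S_0\Bigl(1-\bigl(2-\tfrac1n\bigr)a+Ca^2+o(1)\Bigr).\tag{6.1}$$
This bound depends on $K$ only through $n$. Through Section 12 we prove
$$\gamma'(f,G')\ge S_0\,(1-a-Ca^2-o(1)).\tag{6.2}$$
Since $2-\frac1n\ge\frac32$, taking $a$ small and then $m$ large gives $\gamma'(f,G)<\gamma'(f,G')$.

## 7. Compression to decreasing functions

This step lets us assume that $g$ and $h$ have their maximum at $0$ and decrease in every coordinate. For $k\in\ell^1(\mathbb Z^M)$ let $\mathsf C_ik$ be obtained by rearranging $k$ on each line parallel to the $i$-th axis into a nonincreasing function supported on $\{0,1,2,\dots\}$. This preserves the multiplicities of positive values. For $t>0$, $\{\mathsf C_ik\ge t\}=\mathsf C_i\{k\ge t\}$, where for a finite set $\mathsf C_i$ replaces each line section of size $s$ by $\{0,\dots,s-1\}$. For instance, on $\mathbb Z$ the function $3\delta_{-2}+5\delta_4$ becomes $5\delta_0+3\delta_1$.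

If $k$ is supported on $\{v_j\ge0\}$ and nonincreasing there in direction $j\ne i$, so is $\mathsf C_ik$. Indeed, for each level set the $i$-section over a point with $v_j\ge1$ is contained in the $i$-section with $v_j$ replaced by $v_j-1$, so section sizes are nonincreasing in $v_j$; sections with $v_j<0$ are empty. Hence $\mathsf C_M\cdots\mathsf C_1k$ is *decreasing*: supported on $\mathbb N^M$ and nonincreasing in each coordinate there.

**Lemma 7.1.** $\mathsf C_if\circledast\mathsf C_ig\circledast\mathsf C_ih\le\mathsf C_i(f\circledast g\circledast h)$ for $f,g,h\in\ell^1(\mathbb Z^M)$.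

*Proof.* Let $w=w_1+w_2+w_3$ with $\mathsf C_if(w_1)=\alpha$, $\mathsf C_ig(w_2)=\beta$, $\mathsf C_ih(w_3)=\gamma$ and $t=\alpha\beta\gamma>0$. The sets $A=\{f\ge\alpha\}$, $A'=\{g\ge\beta\}$, $A''=\{h\ge\gamma\}$ are finite and $A+A'+A''\subset\{f\circledast g\circledast h\ge t\}$. Let $s,s',s''\ge1$ be the sizes of their sections on the $i$-lines through $w_1,w_2,w_3$. On the line through $w$, $A+A'+A''$ has at least $s+s'+s''-2$ points. The $i$-coordinate of $w$ is $\ge0$ and at most $(s-1)+(s'-1)+(s''-1)=s+s'+s''-3$. So $w\in\mathsf C_i\{f\circledast g\circledast h\ge t\}$, that is, $\mathsf C_i(f\circledast g\circledast h)(w)\ge t$. $\square$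

Our $f$ is decreasing on $\mathbb N^{B\cup I}$: $\Phi$ and the $f_k$ are nonincreasing in $u$, $f_k\le\Phi$, and $f$ vanishes for $y\notin\{0\}\cup\{e_\beta\}$. So $\mathsf C_if=f$, and replacing $g,h$ by $\mathsf C_ig,\mathsf C_ih$ keeps the norms and equimeasurability and does not increase $\|f\circledast g\circledast h\|_1$. Do this for all coordinates. Since $\sup g=\sup h$, we may scale both by the same factor. From now on, **$g,h$ are decreasing on $\mathbb N^{B\cup I}$, equimeasurable, with $g(0)=h(0)=1=\sup g=\sup h$.** Put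
$$\mathcal N=\|g\|^2=\|h\|^2\ge1,\qquad\mathcal C=\|f\circledast g\circledast h\|_1/S_0.$$
To prove (6.2) we must show $\mathcal C\ge(1-a-Ca^2-o(1))\mathcal N$. This is trivial if $\mathcal C\ge\mathcal N$, so **assume $\mathcal C<\mathcal N$.**

## 8. Two inequalities for product weights

We want to conclude from $\mathcal C<\mathcal N$ that $\mathcal N$ is close to $1$. For the base layer alone, an inequality of the form $\mathcal C\ge\mathcal N/Q^2$ with $Q^2=\prod(1-x_i^2)^{-1}$ would be the sharp one (compare $g=h=\Phi$ in Section 2), but it is compatible with $\mathcal C<\mathcal N$ for *every* $\mathcal N$. What is needed is a version that improves when the mass of $g$ is not mostly at $0$. This is the term $\frac1{16}$ in Proposition 8.3.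

In this section $x_i\in[0,2^{-12}]$ ($1\le i\le M$), $\Phi(u)=\prod x_i^{u_i}$ on $\mathbb N^M$, $S=\prod(1-x_i)^{-1}$, $Q_M^2=\prod(1-x_i^2)^{-1}$.

**Lemma 8.1.** For every $k\in\ell^1(\mathbb N^M)$: $\|k\|\le Q_MT(k)$, where $T(k)=T_M(k):=\|\Phi\circledast k\|_1/S$.

*Proof.* Note $T(k)\le\|\Phi\|_1\|k\|_1/S=\|k\|_1$. We use induction on $M$; for $M=0$ both sides are $k$. Split $k=(k_j)_{j\ge0}$ along the last coordinate, let $x=x_M$, $p_j=T_{M-1}(k_j)$, $A_l=\max_{j\le l}x^{l-j}p_j$, and let $\Phi'$ be the product weight of the first $M-1$ coordinates, of mass $(1-x)S$. Since $(\Phi\circledast k)(\cdot,l)=\max_{j\le l}x^{l-j}\Phi'\circledast k_j$, its $\ell^1$ norm is at least $(1-x)SA_l$, so $T(k)\ge(1-x)\sum_lA_l$. (The sums converge: $p_j\le\|k_j\|_1$ and $A_l\le\sum_{j\le l}x^{l-j}p_j$.) Put $\delta_0=A_0$ and $\delta_l=A_l-xA_{l-1}\ge0$. Then $(1-x)\sum A_l=\sum\delta_l$ and $A=\delta*(x^l)_{l\ge0}$. Young's inequality $\|\delta*e\|_2\le\|\delta\|_1\|e\|_2$ gives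
$$\sum p_l^2\le\sum A_l^2\le(1-x^2)^{-1}\Bigl(\sum\delta_l\Bigr)^2\le(1-x^2)^{-1}T(k)^2.$$
Finally $\|k\|^2=\sum\|k_j\|^2\le Q_{M-1}^2\sum p_j^2\le Q_M^2T(k)^2$. $\square$

The next lemma is the one-dimensional heart. It replaces a sequence by a single number $\Psi(p)$ so that products are bounded below by $\Psi(p)\Psi(q)$, and so that $\Psi$ controls the $\ell^2$ norm with something to spare.

**Lemma 8.2.** Let $0\le x\le2^{-12}$. For a nonincreasing summable $p=(p_l)_{l\ge0}$ with $p_0>0$ put $A_l=\max_{j\le l}x^{l-j}p_j$, $\Delta=\sum_{l\ge1}(A_l-xA_{l-1})\ge0$,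
$$\Psi(p)^2=(1-x)\Bigl[p_0\sum_{l\ge0}A_l+\sum_{l\ge1}\Bigl((A_l^2-xp_0^2)_+-\tfrac12p_0(A_l-xp_0)_+\Bigr)\Bigr],$$
and $\Psi(0)=0$, $\Delta=0$ for $p=0$. Then, for nonincreasing summable $p,q,p'$:

(a) $(1-x)\sum_l\max_{i+j\le l}x^{l-i-j}p_iq_j\ge\Psi(p)\Psi(q)$;

(b) $p\le p'$ implies $\Psi(p)\le\Psi(p')$;

(c) $\sum p_l^2\le(1-x^2)^{-1}\Psi(p)^2-\frac14p_0\Delta$;

(d) $p_0^2\le\Psi(p)^2\le p_0^2+4p_0\Delta$.

*Proof.* We have $A_0=p_0$ and $A_l=\max(p_l,xA_{l-1})\ge p_l$. As $p_l\le p_{l-1}\le A_{l-1}$, $A$ is nonincreasing; it is summable since $A_l\le\sum_{j\le l}x^{l-j}p_j$. If $p=0$ or $q=0$ everything is trivial. All statements are homogeneous.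

*(a)* Normalize $p_0=q_0=1$, and let $A,D$ be the envelopes of $p,q$. Distributing the exponent $l-i-j$ over the two factors shows that the inner maximum is $E_l=\max_{i+j=l}A_iD_j\le1$. For $t\in(0,1]$ let $\alpha(t),\delta(t),\nu(t)$ be the numbers of $l$ with $A_l\ge t$, $D_l\ge t$, $E_l\ge t$. Two lower bounds for $\nu$:

- $E_l\ge\max(A_l,D_l)$, because $A_0=D_0=1$; hence $\nu(t)\ge\frac12(\alpha(t)+\delta(t))$.
- $A,D$ are nonincreasing, so every $l\le\alpha(\sqrt t)+\delta(\sqrt t)-2$ is $i+j$ with $A_i,D_j\ge\sqrt t$; hence $\nu(t)\ge\alpha(\sqrt t)+\delta(\sqrt t)-1$.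

Use the first for $t\le x$ and the average of the two for $t\in(x,1]$, and integrate $\sum E_l=\int_0^1\nu$. The result is $\sum E_l\ge\frac12(\psi(A)+\psi(D))$ with
$$\psi(A)=\int_0^1\alpha-\tfrac12\int_x^1\alpha+\int_x^1\alpha(\sqrt t)\,dt-\tfrac12(1-x)=\sum_{l\ge0}A_l+\sum_{l\ge1}\bigl[(A_l^2-x)_+-\tfrac12(A_l-x)_+\bigr].$$
Here $\int_x^1\alpha=\sum_{l\ge0}(A_l-x)_+$ and $\int_x^1\alpha(\sqrt t)dt=\sum_{l\ge0}(A_l^2-x)_+$; the $l=0$ terms cancel, as $-\frac12(1-x)+(1-x)-\frac12(1-x)=0$. Since $A_l\ge\frac12(A_l-x)_+$ for $l\ge1$, we have $\psi\ge A_0=1$. Now $\frac12(\psi(A)+\psi(D))\ge\sqrt{\psi(A)\psi(D)}$ and $\Psi(p)^2=(1-x)\psi(A)$.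

*(b)* We may take $p\ne0$. $A$ is monotone in $p$, and $\Psi^2=(1-x)[A_0^2+\sum_{l\ge1}\theta(A_0,A_l)]$ with $\theta(s,t)=st+(t^2-xs^2)_+-\frac12s(t-xs)_+$ on the cone $0\le t\le s$. To go from $(s,t)$ to $(s',t')$ with $s'\ge s$, $t'\ge t$, first raise $s$ and then $t$; this stays in the cone. As $\theta$ is continuous and piecewise $C^1$ (finitely many subcones), it suffices that its partial derivatives are nonnegative off the subcone boundaries. First, $\partial_t\theta\ge s-\frac12s\ge0$. Next, $\partial_s\theta$ is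

- $t$ if $t<xs$ (there $\theta=st$);
- $\frac12t+xs$ if $xs<t<\sqrt x\,s$ (there $\theta=\frac12st+\frac12xs^2$);
- $\frac12t-xs\ge\frac12\sqrt x\,s-xs\ge0$ if $t>\sqrt x\,s$ (there $\theta=\frac12st+t^2-\frac12xs^2$), since $\sqrt x\le\frac12$.

*(c),(d)* Normalize $p_0=1$. Then $(1-x)\sum A_l=1+\Delta$. With $\delta_j=A_j-xA_{j-1}$ we get $A_l=x^l+R_l$, where $R_l=\sum_{j=1}^lx^{l-j}\delta_j\ge0$ and $\sum_{l\ge1}R_l=\Delta/(1-x)$. For $l\ge1$, $(A_l-x)_+\le R_l$. With $V=\sum_{l\ge1}(A_l^2-x)_+$, the definition gives $\Psi^2=1+\Delta+(1-x)V-\frac12(1-x)\sum_{l\ge1}(A_l-x)_+$, hence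
$$\Psi^2\ge1+\tfrac12\Delta+(1-x)V.\tag{8.1}$$
Let $l\ge1$. If $A_l^2\le x$, then $R_l\le A_l\le\sqrt x$ and $A_l^2=x^{2l}+2x^lR_l+R_l^2\le x^{2l}+(2x+\sqrt x)R_l\le x^{2l}+2\sqrt xR_l$. If $A_l^2>x$, then $R_l\ge\sqrt x-x\ge\frac12\sqrt x$, so $x\le2\sqrt xR_l$. In both cases
$$\min(A_l^2,x)\le x^{2l}+2\sqrt xR_l .$$
Also, if $A_l^2>x$, then $x\le\frac12\sqrt x\le R_l$, so $A_l\le x+R_l\le2R_l$. As $A_l\le1$, this gives $V\le\sum_{l\ge1,\,A_l^2>x}A_l\le2\Delta/(1-x)$. Now write $A_l^2=\min(A_l^2,x)+(A_l^2-x)_+$ for $l\ge1$ and $V=(1-x)V+xV$ with $xV\le2x\Delta/(1-x)$: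
$$\sum_{l\ge0}A_l^2\le1+\frac{x^2}{1-x^2}+(1-x)V+\frac{(2\sqrt x+2x)\Delta}{1-x}\le\frac{x^2}{1-x^2}+\Psi^2-\tfrac14\Delta\le\frac{\Psi^2}{1-x^2}-\tfrac14\Delta .$$
The second inequality uses (8.1) and $(2\sqrt x+2x)/(1-x)\le\frac14$, true because $\sqrt x\le2^{-6}$. The third uses $\Psi\ge1$. Since $p_l\le A_l$, this is (c). The lower bound in (d) is (8.1), and $\Psi^2\le1+\Delta+(1-x)V\le1+3\Delta$ gives the upper bound. $\square$

**Proposition 8.3.** There is a functional $\Psi_M\ge0$ on decreasing functions in $\ell^1(\mathbb N^M)$, monotone ($k\le k'\Rightarrow\Psi_M(k)\le\Psi_M(k')$), such that for decreasing $g,h,k$: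

(i) $\|\Phi\circledast g\circledast h\|_1\ge S\,\Psi_M(g)\Psi_M(h)$;

(ii) $\|k\|^2\le(Q_M^2-\frac1{16})\Psi_M(k)^2+\frac1{16}k(0)^2$.

*Proof.* Put $\Psi_0(k)=k$ and $\Psi_M(k)=\Psi(p)$ with $x=x_M$ and $p_j=\Psi_{M-1}(k_j)$, where $k=(k_j)_j$ is split along the last coordinate. The $k_j$ are decreasing and $k_j\ge k_{j+1}$, so $p$ is nonincreasing by monotonicity of $\Psi_{M-1}$. It is summable, because inductively $\Psi_M(k)\le3^M\|k\|_1$: indeed $p_0+\Delta=(1-x)\sum A_l\le\sum p_j$, so (d) gives $\Psi(p)^2\le p_0^2+4p_0\sum p_j\le(3\sum p_j)^2$. Monotonicity of $\Psi_M$ follows from (b).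

(i) The case $M=0$ is $gh=gh$. For $M\ge1$, with $\Phi'$ the product weight of the first $M-1$ coordinates, $(\Phi\circledast g\circledast h)(\cdot,l)=\max_{i+j\le l}x^{l-i-j}\Phi'\circledast g_i\circledast h_j$. By induction its $\ell^1$ norm is at least $(1-x)S\max_{i+j\le l}x^{l-i-j}\Psi_{M-1}(g_i)\Psi_{M-1}(h_j)$. Sum over $l$ and apply (a).

(ii) We keep track of what (c) leaves unused. Let $\zeta_0=0$ and $\zeta_M(k)=\zeta_{M-1}(k_0)+p_0\Delta\ge0$. First, $\|k\|^2\le Q_M^2\Psi_M(k)^2-\frac14\zeta_M(k)$: this is clear for $M=0$, and by induction, dropping all $\zeta_{M-1}(k_j)$ with $j\ge1$, and by (c) with $Q_{M-1}\ge1$,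
$$\|k\|^2=\sum_j\|k_j\|^2\le Q_{M-1}^2\sum_jp_j^2-\tfrac14\zeta_{M-1}(k_0)\le Q_M^2\Psi_M(k)^2-\tfrac14p_0\Delta-\tfrac14\zeta_{M-1}(k_0).$$
Second, by (d) and induction, $\Psi_M(k)^2\le p_0^2+4p_0\Delta\le k(0)^2+4\zeta_{M-1}(k_0)+4p_0\Delta=k(0)^2+4\zeta_M(k)$. So $\frac14\zeta_M(k)\ge\frac1{16}(\Psi_M(k)^2-k(0)^2)$; insert this in the first inequality. $\square$

As a check, $\zeta_M\ge0$ gives $\|k\|\le Q_M\Psi_M(k)$. With (i) and compression, $\|\Phi\circledast g\circledast h\|_1\ge S\|g\|\|h\|/Q_M^2$ for all $g,h$ on $\mathbb Z^M$, with equality for $g=h=\Phi$. So $\gamma_2(\Phi,\mathbb Z^M)=\gamma'(\Phi,\mathbb Z^M)=S/Q_M^2$, and by (3.1) the base layer without detectors shows no drop on $\mathbb Z^M\times K$.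

## 9. Near-optimal pairs: the origin plus unit vectors

We return to $f,g,h$ of Section 7. This step shows that, up to $O(a^2)$, all of $\|g\|^2-1$ sits at unit vectors $b_i$ with $g(b_i)<2x_i$.

**Step 1: $\mathcal N$ is close to $1$.** Apply Section 8 on $\mathbb N^{B\cup I}$ with $x_\beta=0$ for $\beta\in B$ and $m$ so large that all $x_i\le2^{-12}$. The product weight is $\Phi^0(y,u)=1[y=0]\Phi(u)\le f$, with $S=S_0$. Write $Q^2=\prod_{i\in I}(1-x_i^2)^{-1}=1+q$. Since $-\log(1-s)\le s/(1-s)$ and $\max x_i\to0$, $Q^2\le e^{\mu+o(1)}$. As $\mu=2(n+1)a\le\frac1{128}$, we get, for large $m$, $q\le2\mu$, and $Q^2-1-\mu\le\mu^2+o(1)\le Ca^2+o(1)$.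

By Proposition 8.3 and $g(0)=h(0)=1$,
$$\mathcal C\ge\Psi(g)\Psi(h)\ge\frac{\mathcal N-1/16}{Q^2-1/16}=\frac{16\mathcal N-1}{15+16q}.$$
With $\mathcal C<\mathcal N$ this gives $16\mathcal N-1<15\mathcal N+16q\mathcal N$, that is, $\mathcal N(1-16q)<1$. Since $16q\le64(n+1)a\le\frac14$, $(1-16q)^{-1}\le1+32q$, and
$$\mathcal C<\mathcal N\le1+\Lambda a,\qquad\Lambda=128(n+1),\quad\Lambda a\le\tfrac12.\tag{9.1}$$

**Step 2: a maximal function.** We now use (9.1) to control $g$ pointwise; the same applies to $h$. Since $h(0)=1$, $\mathcal C\ge\|\Phi^0\circledast g\|_1/S_0=\sum_yT(g(y,\cdot))$ with $T(k)=\|\Phi\circledast k\|_1/S_0$ on $\mathbb N^I$. Let $g_0=g(0,\cdot)$, $R_g(v)=g_0(v)/\Phi(v)$, $R_g^*(u)=\max_{v\le u}R_g(v)\ge R_g(0)=1$. Then $\Phi\circledast g_0=\Phi\cdot R_g^*$. If $u$ is random with law $\Phi/S_0$, then $T(g_0)=\mathbb ER_g^*\ge1$. So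
$$\mathbb ER_g^*\le1+\Lambda a,\qquad\sum_{y\ne0}T(g(y,\cdot))\le\Lambda a.\tag{9.2}$$

**Step 3: three negligible parts.** With Lemma 8.1:

- $\sum_{y\ne0}\|g(y,\cdot)\|^2\le Q^2\sum_{y\ne0}T(g(y,\cdot))^2\le Q^2\Lambda^2a^2$.
- Let $k=g_01[R_g\ge2]$. Then $T(k)\le\mathbb E[R_g^*1(R_g^*\ge2)]\le2\,\mathbb E(R_g^*-1)\le2\Lambda a$, so $\|k\|^2\le4Q^2\Lambda^2a^2$.
- $\displaystyle\sum_{|v|\ge2,\,R_g(v)<2}g_0(v)^2\le4\sum_{|v|\ge2}\Phi(v)^2=4(Q^2-1-\mu)\le Ca^2+o(1)$.

Write $\alpha_i=g(b_i)/x_i$ and $\beta_i=h(b_i)/x_i$ for $i\in I$, with $b_i$ in the layer $y=0$. The points $v\ne0$ not covered by the three bullets are the $b_i$ with $\alpha_i<2$. Hence for every $\chi:[0,\infty)\to[0,1]$,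
$$\sum_{v\ne0}\chi(g(v))g(v)^2\le\sum_{i\in I,\ \alpha_i<2}\chi(g(b_i))g(b_i)^2+\epsilon,\qquad\epsilon=Ca^2+o(1),\tag{9.3}$$
and the same for $h$ with $\beta_i$. By equimeasurability and $g(0)=h(0)=1$, the left side is *the same number for $g$ and $h$*. This is how we shall use equimeasurability. Below, the constant in $\epsilon$ may increase.

## 10. Heights of clusters, and equimeasurability at each scale

We describe how much $g$ and $h$ use each cluster by one number each, and bound the gain in terms of these numbers.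

**Heights.** For a cluster $c$ let $s_c$ (resp. $t_c$) be the $\lceil am_c\rceil$-th largest of $\{\alpha_i\}_{i\in c}$ (resp. $\{\beta_i\}_{i\in c}$). So at least $am_c$ indices of $c$ have $\alpha_i\ge s_c$, and fewer than $am_c$ have $\alpha_i>s_c$. For example, if $\alpha_i=1$ on half of $c$ and $0$ on the rest, then $s_c=1$ for large $m$. The height records that a noticeable proportion is used, which is what a detector sees.

If $u_i\ge1$ for one of the indices with $\alpha_i\ge s_c$, then $R_g^*(u)\ge s_c$. Under the law $\Phi/S_0$ the $u_i$ are independent with $P(u_i=0)=1-x_c$. So (9.2) gives $1+\Lambda a\ge s_c(1-(1-x_c)^{am_c})=s_c(1-o(1))$, as $am_cx_c\to\infty$. The same holds for $h$: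
$$s_c,t_c\le\bar s:=1+\Lambda a+o(1)\le2.\tag{10.1}$$
Put $s_X=\max(s_{X_1},s_{X_2})$, and similarly $s_Z,t_X,t_Z$.

**Scales.** Let $\xi=\sqrt{xz}$. As $x/z=m^{3/2}$, $2z<\xi$ for large $m$, and $|X|\xi^2=(n+1)m\cdot xz=(n+1)a\,m^{-3/2}=o(1)$. Let
$$P_x=\sum_{v\ne0,\,g(v)\ge\xi}g(v)^2,\qquad P_z=\sum_{v\ne0,\,g(v)<\xi}g(v)^2 .$$
These have the same values when computed with $h$, and $P_x+P_z=\mathcal N-1$.

**Lemma 10.1.**
$$P_x\le\sum_{c\in\{X_1,X_2\}}\mu_c\min(t_c,s_X)^2+\epsilon,\qquad P_x\le\sum_{c\in\{X_1,X_2\}}\mu_c\min(s_c,t_X)^2+\epsilon,\tag{10.2}$$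
and the same for $P_z$ with $Z_1,Z_2,s_Z,t_Z$.

The meaning of the first bound: $g$ has almost no values of order $x$ above $s_Xx$; by equimeasurability neither has $h$, although $h$ may live on different clusters.

*Proof for $P_x$.* Take $\chi(s)=1[s\ge\xi,\ s>s_Xx]$ in (9.3) for $g$. Indices $i\in Z$ with $\alpha_i<2$ have $g(b_i)<2z<\xi$ and do not contribute. In each $c\subset X$ fewer than $am_c$ indices have $\alpha_i>s_X$; those with $\alpha_i<2$ contribute at most $am_c\cdot4x^2=4a\mu_c$. So $\sum_{v\ne0}\chi(h)h^2=\sum_{v\ne0}\chi(g)g^2\le\epsilon$. The remaining part of $P_x$, computed with $h$, has $\xi\le h(v)\le s_Xx$. By (9.3) for $h$ with $\chi=1_{[\xi,s_Xx]}$ (again $Z$ does not contribute) it is at most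
$$\sum_{i\in X,\ \beta_i<2,\ \beta_i\le s_X}\beta_i^2x^2+\epsilon\le\sum_{c\subset X}\bigl(\mu_c\min(t_c,s_X)^2+4a\mu_c\bigr)+\epsilon,$$
since all but fewer than $am_c$ indices of $c$ have $\beta_i\le t_c$. As $4a\mu_c\le Ca^2$, this is the first bound. Exchange $g$ and $h$ for the second.

*Proof for $P_z$.* Take $\chi(s)=1[s_Zz<s<\xi]$ in (9.3) for $g$. Indices $i\in X$ contribute at most $|X|\xi^2=o(1)$. In each $c\subset Z$ fewer than $am_c$ indices have $\alpha_i>s_Z$; those with $\alpha_i<2$ contribute at most $4a\mu_c$. So $\sum_{v\ne0}\chi(h)h^2=\sum_{v\ne0}\chi(g)g^2\le\epsilon$. The remaining part of $P_z$, computed with $h$, has $h(v)<\xi$ and $h(v)\le s_Zz$. By (9.3) for $h$ it is at most $|X|\xi^2+\sum_{i\in Z,\beta_i<2,\beta_i\le s_Z}\beta_i^2z^2+\epsilon\le\sum_{c\subset Z}(\mu_c\min(t_c,s_Z)^2+4a\mu_c)+\epsilon$. Exchange $g$ and $h$ for the second bound. $\square$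

## 11. What the detectors charge

This step bounds $\mathcal C$ below in terms of the heights. Let $\omega$ be the maximum of all $s_ct_{c'}$ with $c,c'\in\{X_2,Z_1\}$ or $c,c'\in\{X_1,Z_2\}$, where $c=c'$ is allowed.

**Lemma 11.1.**
$$\mathcal C\ge1+a\max(s_{X_1}t_{Z_1},\,s_{Z_1}t_{X_1})+W\omega-Ca^2-o(1).\tag{11.1}$$

*Proof.* Let $F=f\circledast g\circledast h$. The layer $y=0$ contributes at least $S_0$, as $F(0,u)\ge\Phi(u)g(0)h(0)=\Phi(u)$. Let $\beta\in B_k$ and let $c\ne c'$ be the clusters of $f_k$, in either order.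

*Hitting.* We need that a typical $u$ at the relevant level meets any noticeable subset of $c$. Given $|u|_c=L$, $\Phi$ weights the multisets of size $L$ in $c$ uniformly. The proportion missing a set $A\subset c$ with $|A|\ge am_c/4$ is
$$\prod_{j<L}\Bigl(1-\frac{|A|}{m_c+j}\Bigr)\le e^{-L|A|/(m_c+L)}\le e^{-aL/8}=o(1)\qquad(\ell_c<L\le\ell_c+2),$$
since $L\le m_c$ for large $m$ and $\ell_c\to\infty$. (The product is the quotient of the numbers $\binom{L+m_c-|A|-1}{L}$ and $\binom{L+m_c-1}{L}$.)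

*Cross pair, $g$ on $c$ and $h$ on $c'$.* Let $|u|_c=\ell_c+1$, $|u|_{c'}=\ell_{c'}+1$, and suppose $u_i\ge1$, $u_{i'}\ge1$ for some $i\in c$ with $\alpha_i\ge s_c$ and some $i'\in c'$ with $\beta_{i'}\ge t_{c'}$. Then $u-b_i-b_{i'}$ lies in the support of $f_k$, and
$$F(e_\beta,u)\ge f_k(u-b_i-b_{i'})\,g(b_i)\,h(b_{i'})=\Phi(u)\alpha_i\beta_{i'}\ge\Phi(u)s_ct_{c'} .$$
Hitting in $c$ and in $c'$ is independent, as $\Phi$ is a product. So by (5.1) and (5.3)
$$\sum_uF(e_\beta,u)\ge(1-o(1))\,\eta_c(\ell_c+1)\,\eta_{c'}(\ell_{c'}+1)\,\Pi_{c,c'}\,s_ct_{c'}\ge(1-o(1))(r-1)^2\|f_k\|_1\,s_ct_{c'}.$$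

*Pair $(c,c)$.* Choose disjoint sets $A'\subset\{i\in c:\alpha_i\ge s_c\}$ and $A''\subset\{i\in c:\beta_i\ge t_c\}$ of size at least $am_c/4$. This is possible for large $m$: both sets have at least $am_c$ elements; take $|A'|=\lceil am_c/4\rceil$ and remove $A'$ from the second set. Let $|u|_c=\ell_c+2$, $|u|_{c'}\le\ell_{c'}$, with $u_i,u_{i'}\ge1$ for some $i\in A'$, $i'\in A''$. As $i\ne i'$, $u-b_i-b_{i'}\in\mathbb N^I$; it lies in the support of $f_k$, and $F(e_\beta,u)\ge\Phi(u)s_ct_c$. By (5.1) and (5.3)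
$$\sum_uF(e_\beta,u)\ge(1-o(1))\,\eta_c(\ell_c+2)\,M_{c'}\,\Pi_{c,c'}\,s_ct_c\ge(1-o(1))(r-1)^2\|f_k\|_1\,s_ct_c.$$

*Adding up.* The layers $y=0$ and $y=e_\beta$ are disjoint and $N_k\|f_k\|_1\ge\rho_kS_0$. Moreover $\rho_1(r-1)^2=a(1-a)^2$ and $\rho_2(r-1)^2=\rho_3(r-1)^2=W(1-a)^2$. Charge the larger of the two cross pairs of $\{X_1,Z_1\}$ to $k=1$. The maximum $\omega$ is attained by a pair belonging to $k=2$ or to $k=3$; charge it there. All products $s_ct_{c'}$ are at most $4$, so the factors $(1-a)^2$ cost only $Ca^2$. $\square$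

## 12. The case analysis for the lower bound on $G'$

We now compare the gain $P_x+P_z$ with the charge. Write $\sigma=\sqrt\omega$, $s_1=s_{X_1}$, $s_2=s_{X_2}$, $t_1=t_{X_1}$, $t_2=t_{X_2}$, and $s_1',s_2',t_1',t_2'$ for $Z_1,Z_2$. By definition of $\omega$,
$$s_2t_2,\ s_1't_1',\ s_2t_1',\ s_1't_2,\ s_1t_1,\ s_2't_2',\ s_1t_2',\ s_2't_1\ \le\ \omega.\tag{12.1}$$
So if one factor of such a product exceeds $\sigma$, the other is at most $\sigma$.

**Step 1: one scale at a time.** For $X$ exactly one of three cases holds; the bounds for $P_x$ are up to an additive $\epsilon$.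

- Case (0): $s_1,t_1\le\sigma$. Since $s_2t_2\le\omega$, $\min(s_2,t_2)\le\sigma$; so $s_X\le\sigma$ or $t_X\le\sigma$, and (10.2) gives $P_x\le(n+1)a\omega$.
- Case (R): $s_1>\sigma$. Then $t_1\le\sigma$, and the first bound of (10.2) gives $P_x\le a(n\omega+\min(t_2,s_X)^2)$. If $s_X=s_1$, this is at most $a(n\omega+s_1^2)$. Otherwise $s_2>s_1>\sigma$, so $t_2\le\sigma$ and $P_x\le(n+1)a\omega$. In all cases $P_x\le a((n+1)\omega+s_1^2)$.
- Case (L): $t_1>\sigma$. Symmetrically, by the second bound, $P_x\le a((n+1)\omega+t_1^2)$.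

(R) and (L) exclude each other because $s_1t_1\le\omega$. The argument used only $s_1t_1,s_2t_2\le\omega$, $\mu_{X_1}=na$, $\mu_{X_2}=a$ and (10.2). Since $s_1't_1',s_2't_2'\le\omega$, $\mu_{Z_1}=na$, $\mu_{Z_2}=a$, the same holds for $Z$: (0) $s_1',t_1'\le\sigma$ and $P_z\le(n+1)a\omega$; (R) $s_1'>\sigma$ and $P_z\le a((n+1)\omega+s_1'^2)$; (L) $t_1'>\sigma$ and $P_z\le a((n+1)\omega+t_1'^2)$.

**Step 2: both scales together.** Claim:
$$P_x+P_z\le a+W\omega+a\max(s_1t_1',\,s_1't_1)+Ca^2+o(1),\qquad W=4(n+1)a.\tag{12.2}$$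

Recall $\bar s^2\le1+Ca+o(1)$ from (10.1).

- $X$ or $Z$ in case (0): $P_x+P_z\le2(n+1)a\omega+a\bar s^2+2\epsilon$, which is within (12.2).
- $X$ in (R), $Z$ in (R): $s_1>\sigma$ and $s_1t_2'\le\omega$ give $t_2'\le\sigma$; $s_1'>\sigma$ and $s_1't_1'\le\omega$ give $t_1'\le\sigma$. So $t_Z\le\sigma$, and the second bound of (10.2) for $Z$ gives $P_z\le(n+1)a\omega+\epsilon$. Conclude as before.
- $X$ in (L), $Z$ in (L): $t_1>\sigma$ and $s_2't_1\le\omega$ give $s_2'\le\sigma$; $t_1'>\sigma$ and $s_1't_1'\le\omega$ give $s_1'\le\sigma$. So $s_Z\le\sigma$, and the first bound of (10.2) for $Z$ gives $P_z\le(n+1)a\omega+\epsilon$. Conclude as before.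
- $X$ in (R), $Z$ in (L): $P_x+P_z\le2(n+1)a\omega+a(s_1^2+t_1'^2)+2\epsilon$, and $s_1^2+t_1'^2-s_1t_1'\le\max(s_1,t_1')^2\le\bar s^2$. This is the case of Section 4 in which both scales are used and the detector $\{X_1,Z_1\}$ charges for it.
- $X$ in (L), $Z$ in (R): the same with $t_1,s_1'$ in place of $s_1,t_1'$ and the product $s_1't_1$.

**Step 3: conclusion on $G'$.** By (11.1) and (12.2), $\mathcal N-1=P_x+P_z\le\mathcal C-1+a+Ca^2+o(1)$. As $\mathcal N\ge1$, $\mathcal C/\mathcal N\ge1-a-Ca^2-o(1)$. This proves (6.2). With (6.1), for suitable $a$ and $m$, there is a number $U$ depending only on $n,a,m$ with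
$$\gamma'(f,G'\times K)\le U<\gamma'(f,G')\qquad\text{for all }K\text{ of order }n.\tag{12.3}$$

## 13. Cutting $f$ down to finite support

It remains to make $f$ finitely supported. Let $f^J(y,u)=f(y,u)\,1[u_i\le J\ \forall i\in I]$. Write $u=v+(J+1)l$ with $0\le v_i\le J$ and $l\in\mathbb N^I$. As $\Phi$ is multiplicative and the level conditions in $f_k$ pass from $u$ to $v\le u$, $f(y,u)\le\prod_ix_i^{(J+1)l_i}\,f^J(y,v)$. Hence $f\circledast g\circledast h$ is at most the sum over $l\in\mathbb N^I$ of the translates of $f^J\circledast g\circledast h$ by $(0,(J+1)l)$, weighted by $\prod x_i^{(J+1)l_i}$. Summing the weights,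
$$\gamma'(f^J,G')\ge\prod_i(1-x_i^{J+1})\,\gamma'(f,G')\to\gamma'(f,G')\qquad(J\to\infty),$$
while $f^J\le f$ gives $\gamma'(f^J,G'\times K)\le\gamma'(f,G'\times K)\le U$. By (12.3), $f^J$ with $J$ large is a finitely supported example for all $K$ of order $n$ simultaneously. This proves Theorem 1. $\blacksquare$

## 14. Torsion in the quotient decides for $\gamma'$ (Theorem 2)

**(a)$\Rightarrow$(b).** If $C$ has torsion, it contains a finite subgroup $K$ of order $n\ge2$. With $f,G'$ from Theorem 1, $\gamma'(f,G'\times C)\le\gamma'(f,G'\times K)<\gamma'(f,G')$, and $(G'\times C)/G'\cong C$. So (a) fails.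

**(b)$\Rightarrow$(a).** Let $G/G'$ be torsion-free and $g,h$ equimeasurable on $G$. The truncations $g1_{g\ge\lambda}$, $h1_{h\ge\lambda}$ are still equimeasurable, finitely supported, and do not increase the numerator; as $\lambda\to0$ the norms converge. So we may take $g,h$ finitely supported.

*$G'$ has an element $e$ of infinite order.* The aim is to map the supports injectively into $G'$ by a homomorphism that fixes $G'$. The group $\Gamma$ generated by $G'$ and the supports has $\Gamma/G'$ finitely generated and torsion-free, hence free, so $\Gamma=G'\oplus\mathbb Z^k$. For integers $c_1,\dots,c_k$ let $\varphi:\Gamma\to G'$ be the identity on $G'$ and send the $j$-th basis vector to $c_je$. Consider two distinct points of $\operatorname{supp}g$, or of $\operatorname{supp}h$, with difference $(y,\nu)$. If $\nu=0$, their images differ by $y\ne0$. If $\nu\ne0$, the images coincide only if $y+(\sum_jc_j\nu_j)e=0$; as $e$ has infinite order, this fixes the integer $\sum_jc_j\nu_j$,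 so it restricts $(c_j)$ to at most one proper affine hyperplane. Finitely many of these do not cover $\mathbb Z^k$, because a product of nonzero polynomials of degree one does not vanish on all of $\mathbb Z^k$. So we can choose $(c_j)$ with $\varphi$ injective on $\operatorname{supp}g$ and on $\operatorname{supp}h$. The push-forwards $g',h'$ are equimeasurable with the same norms. Since $\varphi$ fixes $\operatorname{supp} f$, $(f\circledast g'\circledast h')(w)=\sup_{\varphi(v)=w}(f\circledast g\circledast h)(v)$, so $\|f\circledast g'\circledast h'\|_1\le\|f\circledast g\circledast h\|_1$. Hence $\gamma'(f,G)\ge\gamma'(f,G')$.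

*$G'$ is torsion.* Both sides equal $\|f\|_\infty$. Indeed $\|f\circledast g\circledast h\|_1\ge\|f\|_\infty\|g\circledast h\|_1\ge\|f\|_\infty\|g\|\|h\|$ by Lemma 2.1, on $G$ and on $G'$. Conversely, given $\varepsilon>0$, choose a finite subgroup $H\le G'$ carrying all but $\varepsilon$ of the mass of $f$; this exists because finitely many torsion elements generate a finite group. With $g=h=1_H$ we have $(f\circledast1_H\circledast1_H)(w)=\max_{w+H}f$. So the quotient is $\sum_E\max_Ef\le\|f\|_\infty+\varepsilon$, the sum being over the cosets $E$ of $H$ in $G'$. Thus $\|f\|_\infty\le\gamma'(f,G)\le\gamma'(f,G')\le\|f\|_\infty+\varepsilon$. $\blacksquare$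

## 15. One function instead of two: cosets and 2-divisibility (Theorem 3)

Part (ii) was proved in Section 3. Recall that only $\gamma''(f,G)\ge\gamma''(f,G')$ needs proof.

**(i) No element of order 2 in $G/G'$.** The point is that doubling separates cosets. Choose representatives $\tau(s)$ of the cosets $s\in G/G'$ and put $g_s=g(\tau(s)+\cdot)$ on $G'$. The cosets $2s$ are distinct, since $2s=2s'$ gives $2(s-s')=0$. On $2\tau(s)+G'$ the function $f\circledast g\circledast g$ dominates a translate of $f\circledast g_s\circledast g_s$. Hence $\|f\circledast g\circledast g\|_1\ge\sum_s\gamma''(f,G')\|g_s\|^2=\gamma''(f,G')\|g\|^2$.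

**(iii) $G'$ is 2-divisible.** We reduce to (i) and (ii). Let $P=\{v\in G:2^jv\in G'\text{ for some }j\ge0\}$. If $2v\in P$ then $v\in P$, so $G/P$ has no element of order 2, and $\gamma''(f,G)=\gamma''(f,P)$ by (i) applied to $P\le G$. It suffices to show $P=G'\oplus L$ for some $L$, and then use (ii).

Let $L\le P$ be maximal with $L\cap G'=0$ (Zorn). Suppose $P\ne G'+L$. The nonzero 2-group $P/(G'+L)$ has an element of order 2: there is $v\in P\setminus(G'+L)$ with $2v\in G'+L$. By 2-divisibility write $2v=2y'+l$ with $y'\in G'$, $l\in L$. Then $v'=v-y'\notin G'+L$ and $2v'=l\in L$. By maximality $L+\langle v'\rangle$ meets $G'$ nontrivially: there is $0\ne y_1=l_1+jv'\in G'$ with $l_1\in L$, $j\in\mathbb Z$. If $j$ is even, $jv'\in L$, so $y_1\in L\cap G'=0$, a contradiction. If $j$ is odd, $(j-1)v'\in L$, so $v'=y_1-l_1-(j-1)v'\in G'+L$, a contradiction.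

**The infimum over all $G\ge G'$.** Let $G^*\ge G'$ be 2-divisible. To compare an arbitrary $G\ge G'$ with $G^*$, put both into one group: $\Gamma=(G\oplus G^*)/\{(y,-y):y\in G'\}$. It contains $G$ and $G^*$, because an element $(v,0)$ or $(0,v)$ of the form $(y,-y)$ is zero, and the two copies of $G'$ are identified. Then $\gamma''(f,G)\ge\gamma''(f,\Gamma)=\gamma''(f,G^*)$, the equality by (iii) applied to $G^*\le\Gamma$. Equality is attained at $G=G^*$. $\blacksquare$
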